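# A slowly growing plurisubharmonic function on a complete Kähler manifold of positive Ricci curvature

## 1. Two theorems on the Liouville property

Throughout, $m$ is the complex dimension, $p$ is a fixed point of a complete noncompact Kähler manifold $(M^m,g)$, and $r(x)=d(p,x)$.

**Theorem A.** For every $\gamma_0\in(0,1)$ there is $m_0$ such that for every $m\ge m_0$ there are a complete Kähler metric $g$ on $\mathbb C^m$ with $\mathrm{Ric}>0$ and a nonconstant continuous plurisubharmonic function $u\ge 0$ on $\mathbb C^m$ with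
$$u\le C\,(1+\log(1+r))^{\gamma_0}.$$
In particular $u=o(\log r)$.

**Theorem B.** Let $M$ be a connected complete noncompact Kähler manifold with $\mathrm{Ric}\ge0$ which carries a continuous strictly plurisubharmonic function $\varphi$ with $\varphi\le A\log(2+r)$. Then every continuous plurisubharmonic $u$ with $u=o(\log r)$ is constant.

Theorem B is a complement and is not used for Theorem A. Together they say that the manifolds of Theorem A carry no function $\varphi$ as in Theorem B.

Here is what Theorem A answers. The Liouville theorem of Ni and Tam says that on a complete Kähler manifold with nonnegative bisectional curvature, a continuous plurisubharmonic function with $u=o(\log r)$ is constant. The same has been proved for nonnegative holomorphic sectional curvature and for nonnegative orthogonal bisectional curvature. If only $\mathrm{Ric}\ge0$ is assumed, it is known that $u=o(\log r)$ forces $(\sqrt{-1}\,\partial\bar\partial u)^m\equiv0$. The paper of Lei Ni, "Liouville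 theorems and a Schwarz Lemma for holomorphic mappings between Kähler manifolds", arXiv:1807.02674 (2018), states: "In general it is still unknown whether or not the Liouville theorem for the plurisubharmonic functions holds on a Kähler manifold $M^m$ with nonnegative Ricci curvature." Theorem A says that it does not, even when the Ricci curvature is positive, and even when the growth is any prescribed small power of $\log r$. The price is the dimension: $m_0$ depends on $\gamma_0$.

**Definitions and conventions.** A function $u:M\to[-\infty,\infty)$ is *plurisubharmonic* (psh) if it is upper semicontinuous, is not identically $-\infty$ on any component, and its restriction to every holomorphic disc is subharmonic or $\equiv-\infty$. For $u\in C^2$ this means that the matrix $(u_{i\bar j})$ is positive semidefinite; for continuous $u$ it means $i\partial\bar\partial u\ge0$ as a current. A continuous $\varphi$ is *strictly psh* if $i\partial\bar\partial\varphi\ge\eta$ for some continuous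 positive $(1,1)$-form $\eta$. We use three textbook facts: $\log|h|$ is psh for holomorphic $h\not\equiv0$; the maximum of two psh functions is psh; a decreasing limit of psh functions that is bounded below is psh. For example $\max(0,\log|z_1|)$ on $\mathbb C^2$ is continuous and psh, but not strictly psh, since it does not depend on $z_2$.

Subscripts $i,\bar j$ are derivatives in holomorphic coordinates, $\langle v,y\rangle=\sum v_i\bar y_i$, $F_v=\sum F_iv_i$ and $F_{v\bar v}=\sum F_{i\bar j}v_i\bar v_j$. A Kähler form $\omega=i\partial\bar\partial\phi$ has matrix $g=(\phi_{i\bar j})$, and $\mathrm{Ric}=-i\partial\bar\partial\log\det g$. For example, the metric $(1+|z|^2)^{-1}|dz|^2$ on $\mathbb C$ is complete because $\int_0^\infty(1+t^2)^{-1/2}dt=\infty$, and its Ricci form has coefficient $\partial_z\partial_{\bar z}\log(1+|z|^2)=(1+|z|^2)^{-2}>0$.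

## 2. Maxima over balls in flat space

We try the question by hand on $\mathbb C^n$ with the flat metric. The computation will be needed again in Section 5.

Let $u$ be continuous and psh on $\mathbb C^n$ and $\mathsf M(R)=\max_{|x|\le R}u$. First let $n=1$. For $R_1<R<R_2$ choose $a,b$ with $a+b\log R_i=\mathsf M(R_i)$. The function $u-a-b\log|\zeta|$ is subharmonic on the annulus $R_1<|\zeta|<R_2$ and $\le0$ on its boundary, so it is $\le0$ inside, and $\mathsf M(R)\le a+b\log R$ (recall that $\mathsf M(R)$ is attained on $|\zeta|=R$). Thus $\mathsf M$ is a convex function of $\log R$. For general $n$, $\mathsf M(R)=\sup_{|v|=1}\max_{|\zeta|\le R}u(\zeta v)$ is a supremum of such functions, hence again convex, and nondecreasing, in $\log R\in\mathbb R$.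

If $\mathsf M$ is constant, letting $R\to0$ gives $\mathsf M\equiv u(0)$, so on each complex line through $0$ the function $u$ attains its maximum at $0$, and $u$ is constant. Therefore, for nonconstant $u$, the convex nondecreasing function $\mathsf M$ of $\log R$ has a positive slope somewhere, and
$$\max_{|x|\le R}u\ \ge\ a\log R-b\qquad(R\ge1)\quad\text{for some }a>0,\ b\in\mathbb R.\tag{2.1}$$
So the Liouville property holds on flat $\mathbb C^n$, and $\log R$ is the sharp borderline, as $\max(0,\log|z_1|)$ shows. In complex dimension $m=1$ the Ricci curvature and the bisectional curvature have the same sign, so there the theorem of Ni and Tam covers $\mathrm{Ric}\ge0$.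

## 3. The $L^2$ argument, Theorem B, and the weight it needs

On a curved manifold there may be no complex lines to restrict to. A natural substitute is to produce holomorphic functions $F_k$ of bounded polynomial growth with $F_k(a)=1$ whose $L^2$ norms with weight $e^{-ku}$ are controlled, and to let $k\to\infty$. With one extra hypothesis this works and proves Theorem B. We use four known results.

* *Richberg* (Demailly, *Complex Analytic and Differential Geometry*, Thm I.5.21): if $\Psi$ is continuous with $i\partial\bar\partial\Psi\ge\eta$ for a continuous positive $(1,1)$-form $\eta$, there is a smooth $\tilde\Psi$ with $\Psi\le\tilde\Psi\le\Psi+\frac12$ and $i\partial\bar\partial\tilde\Psi\ge\frac12\eta$.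
* *$L^2$ theorem* (Demailly, Ann. Sci. ENS 15 (1982)): on a complete Kähler manifold, if a Hermitian line bundle $L$ has curvature $\ge\eta$ for a continuous positive form $\eta$, then for every $\bar\partial$-closed smooth compactly supported $L$-valued $(m,1)$-form $v$ there is an $L$-valued $(m,0)$-form $h$ with $\bar\partial h=v$ and $\int|h|^2\le\int\langle[\eta,\Lambda]^{-1}v,v\rangle$.
* *Li–Schoen*: on a complete manifold with $\mathrm{Ric}\ge0$, a nonnegative subharmonic $h$ satisfies $h(x)\le\frac{C}{\mathrm{Vol}\,B(x,R)}\int_{B(x,R)}h$, with $C$ depending only on the dimension.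
* *Colding–Minicozzi* (Ann. of Math. 146 (1997)): on a complete manifold with $\mathrm{Ric}\ge0$, for each $d$ the space of harmonic functions with $|h|\le C_h(1+r)^d$ is finite-dimensional.

**Proof of Theorem B.**

**Step 1: the weight.** We want a weight that is singular at a given point $a$ and still has positive curvature. Let $\omega$ be the Kähler form, and let $\eta$ be continuous and positive with $i\partial\bar\partial\varphi\ge\eta$. Take a coordinate ball around $a$ and a cutoff $\chi$ supported in it with $\chi=1$ near $a$. For $t\in(0,1]$ the form $i\partial\bar\partial(\chi\log(|z-a|^2+t^2))$ is $\ge0$ where $\chi=1$, and on the rest of the compact set $\mathrm{supp}\,\chi$ it is bounded uniformly in $t$, because there $|z-a|$ is bounded below. So it is $\ge-C'\omega$, uniformly in $t$. On $\mathrm{supp}\,\chi$ the form $\eta$ dominates a positive multiple of $\omega$, so there is a constant $C$, independent of $k$ and $t$, such that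
$$\Psi_t=ku+(C+1)\varphi+m\chi\log(|z-a|^2+t^2)\quad\text{satisfies}\quad i\partial\bar\partial\Psi_t\ge\eta\qquad(k\ge1,\ t\in(0,1]).\tag{3.1}$$
Let $\tilde\Psi_t$ be its Richberg regularization.

**Step 2: holomorphic functions with $F_k(a)=1$.** For small $\rho$ write $B(a,\rho)=\{|z-a|<\rho\}$, with $\rho$ so small that $\chi=1$ on $B(a,\rho)$. Let $\chi_1$ be a cutoff with $\chi_1=1$ on $B(a,\rho/2)$ and compact support in $B(a,\rho)$. Functions are $(m,0)$-forms with values in $K_M^{-1}$. Give $K_M^{-1}$ the metric induced by $\omega$ times $e^{-\tilde\Psi_t}$; its curvature is $\mathrm{Ric}+i\partial\bar\partial\tilde\Psi_t\ge\frac12\eta>0$. The $L^2$ theorem gives $h_t$ with $\bar\partial h_t=\bar\partial\chi_1$ and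
$$\int|h_t|^2e^{-\tilde\Psi_t}dV\le C_\rho\int|\bar\partial\chi_1|^2e^{-\tilde\Psi_t}dV\le C_\rho'\,e^{-k\inf_{B(a,\rho)}u}.$$
The constants do not depend on $k,t$: on $\mathrm{supp}\,\bar\partial\chi_1$ we have $|z-a|\ge\rho/2$, so $e^{-\tilde\Psi_t}\le e^{-\Psi_t}\le e^{-ku}e^{-(C+1)\varphi}(\rho/2)^{-2m}$ there.

Now let $t\to0$. We have $e^{-\tilde\Psi_t}\ge e^{-1/2}e^{-\Psi_t}$, and for $t\le t_1$ also $e^{-\Psi_t}\ge e^{-\Psi_{t_1}}$. So the $h_t$ are bounded in $L^2(e^{-\Psi_{t_1}})$ for each $t_1$. A weak limit $h$ satisfies the same bound, up to the factor $e^{1/2}$, with each weight $e^{-\Psi_{t_1}}$, and by monotone convergence with $e^{-\Psi_0}$. Near $a$ we have $\bar\partial h=\bar\partial\chi_1=0$, so $h$ is holomorphic there, and $|h|^2|z-a|^{-2m}$ is integrable near $a$. Since $|z-a|^{-2m}$ is not integrable near $a$ in $\mathbb C^m$, $h(a)=0$. So $F_k=\chi_1-h$ is holomorphic on $M$, $F_k(a)=1$, and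
$$\int|F_k|^2e^{-ku-(C+1)\varphi}dV\le C''_\rho\, e^{-k\inf_{B(a,\rho)}u}.\tag{3.2}$$
For the $h$ part we used that $\chi\log|z-a|^2$ is bounded above; the $\chi_1$ part is supported in $B(a,\rho)$.

**Step 3: growth independent of $k$.** Since $u=o(\log r)$, $ku\le\log(2+r)+C_k$, and we may take $A\ge0$ in $\varphi\le A\log(2+r)$. So the weight in (3.2) is at least $e^{-C_k}(2+r)^{-1-(C+1)A}$. Apply Li–Schoen to the subharmonic function $|F_k|^2$ on $B(x,R)$, $R=2+r(x)$. This ball contains $B(p,1)$, so its volume is at least $\mathrm{Vol}\,B(p,1)$, and on it $2+r\le2(2+r(x))$. Hence, with a new $C_k$, $|F_k(x)|^2\le C_k(2+r(x))^{1+(C+1)A}$. So all $F_k$ lie in the space $\mathcal V$ of holomorphic functions of growth at most $d=\frac12(1+(C+1)A)$, and $d$ does not depend on $k$. Real and imaginary parts of holomorphic functions on a Kähler manifold are harmonic, so $\mathcal V$ is finite-dimensional by Colding–Minicozzi.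

**Step 4: comparing two points.** Let $b\in M$ and let $B(b,\rho)$ be a small coordinate ball. By unique continuation on the connected manifold $M$, $F\mapsto\|F\|_{L^2(B(b,\rho))}$ is a norm on $\mathcal V$, and $F\mapsto F(a)$ is a linear functional on a finite-dimensional space. So $|F(a)|^2\le C_{a,b,\rho}\int_{B(b,\rho)}|F|^2dV$ on $\mathcal V$, and by (3.2)
$$1=|F_k(a)|^2\le C\,e^{k\sup_{B(b,\rho)}u}\,e^{-k\inf_{B(a,\rho)}u}$$
with $C$ independent of $k$. Letting $k\to\infty$ gives $\inf_{B(a,\rho)}u\le\sup_{B(b,\rho)}u$; letting $\rho\to0$ gives $u(a)\le u(b)$. As $a,b$ are arbitrary, $u$ is constant. $\blacksquare$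

**Where this stops without $\varphi$.** The hypothesis on $\varphi$ enters in (3.1). The pole $m\chi\log|z-a|^2$ has negative curvature on part of the set where $\chi$ is cut off, and something strictly positive, of at most logarithmic growth (Step 3), must pay for it. Neither $\mathrm{Ric}\ge0$ nor $ku$ can do so in general: $\mathrm{Ric}$ may vanish, and $(i\partial\bar\partial u)^m\equiv0$, so $u$ is degenerate. By Theorem A this is not a defect of the method: there are manifolds on which no such $\varphi$ exists.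

So we turn to constructing an example. Since $u$ must be degenerate, we look for $M=N\times\mathbb C^l$ and $u(x,\zeta)=G(x)$. A product metric gains nothing: if $N\times\mathbb C^l$ with a product metric were an example, then $N$ itself with the function $G$ would be one in lower dimension. The metric must twist the two factors.

## 4. Metrics on $N\times\mathbb C^l$ by a Legendre transform

The purpose of this section is a family of Kähler metrics on $N\times\mathbb C^l$, invariant under $U(l)$, whose Ricci curvature is computed in closed form and in which a large fibre dimension $l$ helps the base directions. A $U(l)$-invariant potential is a function $\phi(x,s)$ with $s=\log|\zeta|^2$. Put $\tau=\phi_s$. We prescribe not $\phi$ but its Legendre dual in $s$, because in the variables $(x,\tau)$ the metric becomes block diagonal.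

**Data.** Let $N$ be a complex manifold and $f(x,\tau)$ a smooth real function on $N\times I$, where $I\supset[0,\infty)$ is an open interval. Assume that for $\tau\ge0$
$$H=(f_{i\bar j}(\cdot,\tau))>0,\qquad P:=-f_\tau\ge0,\qquad U:=1+\tau-\tau f_{\tau\tau}>0,\tag{4.1}$$
and put $V=U/\tau=1+\frac1\tau-f_{\tau\tau}$ for $\tau>0$. On $M=N\times\mathbb C^l\ni(x,\zeta)$ define $\tau\ge0$ by
$$|\zeta|^2=\tau e^{\tau-f_\tau(x,\tau)},\tag{4.2}$$
and let
$$\phi=f-\tau f_\tau+\tau+\tfrac{\tau^2}2,\qquad\omega=i\partial\bar\partial\phi.\tag{4.3}$$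
The right side of (4.2) has $\tau$-derivative $e^{\tau-f_\tau}U>0$, vanishes at $\tau=0$, and is $\ge\tau e^\tau$ since $-f_\tau\ge0$. So $\tau$ is well defined. By the implicit function theorem, which applies also at $\tau=0$ because $I$ is open, $\tau$ is a smooth function of $(x,|\zeta|^2)$. Hence $\phi\in C^\infty(M)$.

**Proposition 1.** The form $\omega$ is a Kähler form on $M$. With
$$\mathfrak m=\frac{\tau U_\tau}U-\tau\,\partial_\tau\log\det H,\qquad Z=\frac{l-\mathfrak m}U,\qquad A_{i\bar j}=-(\log\det H)_{i\bar j}+(\log U)_{i\bar j}+Z\,P_{i\bar j},\tag{4.4}$$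
where all derivatives are taken in the variables $(x,\tau)$, we have $\mathrm{Ric}>0$ at a point with $\tau>0$ provided that there
$$Z<l,\qquad-Z_\tau>0,\qquad A_{v\bar v}>\frac V{-Z_\tau}|Z_v|^2\quad(v\ne0),\tag{4.5}$$
and $\mathrm{Ric}>0$ at a point with $\zeta=0$ provided that there $A>0$ and $-Z_\tau>0$. These conditions do not depend on the choice of $\tau$-independent holomorphic coordinates on $N$.

**Step 1: derivatives of the potential.** This step computes $\phi$ as a function of $(x,s)$. For $\zeta\ne0$, (4.2) reads $s=\log\tau+\tau-f_\tau$. Put $\psi=f-\tau\log\tau+\tau-\frac{\tau^2}2$. Then $\psi+s\tau=f-\tau f_\tau+\tau+\frac{\tau^2}2=\phi$ and $\psi_\tau=f_\tau-\log\tau-\tau=-s$. So the terms with derivatives of $\tau$ cancel, and $\phi_s=\tau$, $\phi_{x_i}=f_i(x,\tau)$. Differentiating $s=\log\tau+\tau-f_\tau$, whose $\tau$-derivative is $V$, gives $\tau_s=1/V$ and $\tau_{x_i}=f_{\tau i}/V$. Therefore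
$$\phi_{i\bar j}=f_{i\bar j}+\frac{f_{\tau i}f_{\tau\bar j}}V,\qquad\phi_{is}=\frac{f_{\tau i}}V,\qquad\phi_{ss}=\frac1V.$$

**Step 2: positivity.** This step diagonalizes $\omega$. By $U(l)$-symmetry we may use the coordinates $\zeta=e^w(1,\mathbf u)$, $\mathbf u\in\mathbb C^{l-1}$, and work at $\mathbf u=0$. Here $s=w+\bar w+\log(1+|\mathbf u|^2)$, so at $\mathbf u=0$: $s_w=1$, $s_{\mathbf u}=0$, $s_{u_a\bar u_b}=\delta_{ab}$, and the other second derivatives of $s$ vanish. Let $e_i=\partial_{x_i}-f_{\tau i}\partial_w$. Then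
$$\omega(e_i,\bar\partial_w)=\phi_{is}-f_{\tau i}\phi_{ss}=0,\qquad\omega(e_i,\bar e_j)=\phi_{i\bar j}-f_{\tau i}\phi_{s\bar j}-f_{\tau\bar j}\phi_{is}+f_{\tau i}f_{\tau\bar j}\phi_{ss}=f_{i\bar j},$$
so in the frame $e_i,\partial_w,\partial_{\mathbf u}$ (we write $\omega(a,\bar b)$ for the Hermitian form of $\omega$)
$$\omega(e_i,\bar e_j)=f_{i\bar j},\quad\omega(e_i,\bar\partial_w)=0,\quad\omega(\partial_w,\bar\partial_w)=\frac1V,\quad\omega|_{\mathbf u}=\tau\cdot\mathrm{Id},\tag{4.6}$$
with no mixed $\mathbf u$ terms. So $\omega>0$ where $\zeta\ne0$. Near $\zeta=0$, $\tau=e^{f_\tau(x,0)}|\zeta|^2+O(|\zeta|^4)$ and $\phi=f(x,0)+\tau+O(\tau^2)=f(x,0)+e^{f_\tau(x,0)}|\zeta|^2+O(|\zeta|^4)$, where the remainders are smooth functions of $(x,|\zeta|^2)$. So at $\zeta=0$ the matrix of $\omega$ is $H(\cdot,0)\oplus e^{f_\tau(x,0)}\mathrm{Id}>0$.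

**Step 3: the volume form.** The frame in (4.6) is obtained from $\partial_x,\partial_w,\partial_{\mathbf u}$ by a unipotent change, so the determinant of $g$ in the coordinates $(x,w,\mathbf u)$ is $\det H\cdot V^{-1}\tau^{l-1}$ at $\mathbf u=0$. The Jacobian determinant of $(w,\mathbf u)\mapsto\zeta$ is $e^{lw}$, of squared modulus $e^{ls}$ at $\mathbf u=0$. So in the coordinates $(x,\zeta)$
$$\log\det g=Q:=\log\det H+(l-1)\log\tau-\log V-ls,\tag{4.7}$$
and by $U(l)$-invariance this holds at every point with $\zeta\neq0$, with $Q$ a function of $(x,|\zeta|^2)$.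

**Step 4: complex Hessian of $Q$.** This step is a chain rule in the variables $(x,\tau)$. Write $\tilde Q(x,s)=Q(x,\tau(x,s))$. On functions of $(x,s)$ the field $e_i$ acts as $E_i=\partial_{x_i}-f_{\tau i}\partial_s$, and $E_i\tau=f_{\tau i}/V-f_{\tau i}/V=0$. So on functions of $(x,\tau)$, $E_i$ is $\partial_{x_i}$ at fixed $\tau$, while $\partial_s=V^{-1}\partial_\tau$. In particular $\tilde Q_s=Q_\tau/V$, $E_i\tilde Q=Q_i$. Expanding,
$$Q_{i\bar j}=\bar E_jE_i\tilde Q=\bar E_j(\tilde Q_i-f_{\tau i}\tilde Q_s)=\mathrm{Hess}(e_i,\bar e_j)-f_{\tau i\bar j}\tilde Q_s,$$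
where $\mathrm{Hess}$ is the complex Hessian of $\log\det g$. Similarly $\mathrm{Hess}(e_i,\bar\partial_w)=\tilde Q_{is}-f_{\tau i}\tilde Q_{ss}=E_i\tilde Q_s$. Hence
$$\mathrm{Hess}(e_i,\bar e_j)=Q_{i\bar j}+f_{\tau i\bar j}\frac{Q_\tau}V,\quad\mathrm{Hess}(e_i,\bar\partial_w)=\Big(\frac{Q_\tau}V\Big)_i,\quad\mathrm{Hess}(\partial_w,\bar\partial_w)=\frac1V\Big(\frac{Q_\tau}V\Big)_\tau,$$
the $\mathbf u$-block is $\tilde Q_s\,\mathrm{Id}$, and there are no mixed $\mathbf u$ terms.

**Step 5: Ricci curvature for $\zeta\ne0$.** Since $s_\tau=V$ and $\partial_\tau\log V=U_\tau/U-1/\tau$,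
$$\frac{Q_\tau}V+l=\frac1V\Big[\frac{l-1}\tau+\partial_\tau\log\det H-\partial_\tau\log V\Big]=\frac\tau U\Big[\frac l\tau+\partial_\tau\log\det H-\frac{U_\tau}U\Big]=\frac{l-\mathfrak m}U=Z.$$
At fixed $\tau$, $s_{i\bar j}=-f_{\tau i\bar j}$ and $(\log V)_{i\bar j}=(\log U)_{i\bar j}$, so $-Q_{i\bar j}=-(\log\det H)_{i\bar j}+(\log U)_{i\bar j}-lf_{\tau i\bar j}$. Subtracting $f_{\tau i\bar j}(Z-l)$ leaves $-Zf_{\tau i\bar j}=ZP_{i\bar j}$ in the last place. Since $\mathrm{Ric}=-\mathrm{Hess}$,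
$$\mathrm{Ric}(e_i,\bar e_j)=A_{i\bar j},\quad\mathrm{Ric}(e_i,\bar\partial_w)=-Z_i,\quad\mathrm{Ric}(\partial_w,\bar\partial_w)=-\frac{Z_\tau}V,\quad\mathrm{Ric}|_{\mathbf u}=(l-Z)\,\mathrm{Id}.\tag{4.8}$$
The block in $e_i,\partial_w$ is a Hermitian matrix with positive corner $-Z_\tau/V$. Completing the square, it is positive exactly when $A_{v\bar v}>|Z_v|^2V/(-Z_\tau)$ for $v\ne0$. This gives (4.5). Under a $\tau$-independent holomorphic coordinate change on $N$, $\log\det H$ changes by a pluriharmonic function independent of $\tau$, so $\mathfrak m,Z$ do not change and $A$, $Z_i$ transform as tensors.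

**Step 6: the zero section.** At $\zeta=0$ the mixed $(x,\zeta)$ terms of $\mathrm{Ric}$ vanish, since $\log\det g$ is a smooth function of $(x,|\zeta|^2)$. From (4.7), $Q=\log\det H-\log U-l\tau+lf_\tau$, which is smooth up to $\tau=0$. At $\tau=0$ we have $U=1$, $\mathfrak m=0$, $Z=l$, so the $x$-block $-(\log\det H)_{i\bar j}+(\log U)_{i\bar j}-lf_{\tau i\bar j}$ equals $A_{i\bar j}$. The $\zeta$-block is $-\partial Q/\partial(|\zeta|^2)\,\mathrm{Id}$. Since $|\zeta|^2\,\partial/\partial(|\zeta|^2)=\partial_s$ and $\tilde Q_s=Z-l$, it equals $\lim_{\tau\to0}(l-Z)/|\zeta|^2\,\mathrm{Id}=-Z_\tau e^{f_\tau}|_{\tau=0}\,\mathrm{Id}$. $\square$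

**Example.** Let $N$ be a point and $f=0$. Then $|\zeta|^2=\tau e^\tau$, $\phi=\tau+\tau^2/2$, $U=1+\tau$, $\mathfrak m=\frac\tau{1+\tau}$ and $Z=\frac l{1+\tau}-\frac\tau{(1+\tau)^2}$. Here $-Z_\tau=\frac{l(1+\tau)+1-\tau}{(1+\tau)^3}>0$ for $l\ge1$, and $Z<l$ for $\tau>0$. So this is a metric of positive Ricci curvature on $\mathbb C^l$.

**How $l$ helps.** In $A$ the term $-(\log\det H)_{i\bar j}$ is the Ricci form of the base metric $H$ at frozen $\tau$, and it has no sign. But $Z\approx l/U$ multiplies $P_{i\bar j}$. If $P$ is strictly psh in $x$, the fibre dimension adds as much positivity to the base as we like, provided all other quantities are bounded in comparison. Since $H_\tau=-(P_{i\bar j})$, the natural choice is $H=\int_\tau^\infty(P_{i\bar j})\,d\tau'$. So everything hangs on one function $P=\varepsilon S$.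

## 5. Exhausting $\mathbb C^2$ by balls: why linear contractions do not suffice

We take $N=\mathbb C^2$ and look for $S$ of the following kind. Let $X_\lambda$ be holomorphic vector fields on $\mathbb C^2$ vanishing at $0$, $\lambda$ a time, and $Y_\lambda$ the flow of $dy/d\lambda=-X_\lambda(y)$, $Y_0=\mathrm{id}$, contracting on the unit ball. The domains $\Omega_\lambda=\{|Y_\lambda|<1\}$ increase, and $Y_\lambda$ maps $\Omega_\lambda$ biholomorphically onto the unit ball. We shall define $S(x,T)$ with $\log S(x,T)\approx$ the time at which $x$ enters $\Omega_\lambda$ (with a correction depending on $T=1+\tau$). In the coordinates $y=Y_{\log S}$ the function $S$ will look the same at all points, up to bounded factors and a scale. Then $S$ will turn out to be Lipschitz on $M$, so that a point at distance $r$ has $x\in\overline\Omega_\lambda$ with $\lambda\le\log(1+C_1r)$. So a nonconstant psh function $G$ on $\mathbb C^2$ with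
$$\sup_{\Omega_\lambda}G=o(\lambda)\tag{5.1}$$
will give what we want.

**The simplest contraction.** Take $X_\lambda=2y$, so $Y_\lambda(x)=e^{-2\lambda}x$, and define $S$ by $|Y_\lambda(x)|^2+T^2e^{-2\lambda}=1$ at $\lambda=\log S$, i.e. $S^4=|x|^2+T^2S^2$, or $S^2=\frac12\big(T^2+\sqrt{T^4+4|x|^2}\big)$. Near $x=0$, $S=T+\frac{|x|^2}{2T^3}+O(|x|^4)$. In the coordinate $y=x/T^2$ this is $S\approx T(1+\frac12|y|^2)$, so the Hessian of $S$ at $x=0$ is $\frac12T\cdot\mathrm{Id}$, and the Hessian of $\int_T^\infty(S-T')dT'$, which in the $x$-coordinate is $\frac1{4T^2}\mathrm{Id}$, becomes $\frac14T^2\,\mathrm{Id}$ in $y$. These scales, $S$ and $S^2$, will persist in general.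

But (5.1) fails here, and it fails for every linear choice. If each $X_\lambda$ is linear with $\mathrm{Re}\langle X_\lambda y,y\rangle\ge\frac32|y|^2$, then $|Y_\lambda(x)|\le e^{-\frac32\lambda}|x|$ for all $x$, so $\Omega_\lambda$ contains the ball of radius $e^{\frac32\lambda}$, and (2.1) gives $\sup_{\Omega_\lambda}G\ge\frac32a\lambda-b$ for every nonconstant continuous psh $G$. This is the obstruction of Section 2 again.

**The way around.** The argument just given used the contraction inequality for *all* $y$. The geometry will only use it for $|y|\le1$. A small quadratic term in $X_\lambda$ is harmless on the unit ball and dominates far out. We let the flow perform, over long stretches of time, the iterates of the Hénon map $(z,w)\mapsto(z^2+w,z)$, a polynomial automorphism of $\mathbb C^2$ with inverse $(a,b)\mapsto(b,a-b^2)$. It has a psh function $G=\lim2^{-n}\log^+|\cdot|$ that doubles at each step. If the unit ball at the $k$-th stage corresponds to Hénon coordinates of size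 $e^{\mu_k}$, then $G\lesssim2^{-k}\mu_k$ on it. If the $k$-th stage takes time about $\ell_k=\frac\alpha2\mu_k$ with $\mu_{k+1}\approx(2+\alpha)\mu_k$, then $\lambda$ after $k$ stages is about $(2+\alpha)^k$ and $G\lesssim(1+\frac\alpha2)^k\approx\lambda^\gamma$ with $\gamma=\log(1+\frac\alpha2)/\log(2+\alpha)$, which is small for small $\alpha$. The rescaling between stages contracts the two components differently, by a factor $e^{-E_k}$ with $E_k$ comparable to $\mu_k$; doing this at bounded rate takes time $\ell_k\approx\frac\alpha2\mu_k$ with rate bounded by a constant $q\approx28/\alpha$. Small $\gamma$ thus costs large $q$.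

## 6. A flow on $\mathbb C^2$ with Hénon dynamics

**Step 1: constants.** Let $\alpha\in(0,1]$, $q=2+28/\alpha$, $c=4(q-2)$. Fix $0\le\delta\in C_c^\infty((0,1))$, $\delta\not\equiv0$, with $\delta_0:=\max(\sup\delta,\sup|\delta'|)\le\frac1{160q^2}$. Set $t_0=\int_0^1\delta(s)e^{-2s}ds\in(0,1)$ and $\theta=-\log t_0>0$. Choose $\mu_0\ge2+\theta$ with $\frac\alpha2\mu_0\ge2(1+2c)$. For $k\ge0$ let
$$\ell_k=\tfrac\alpha2\mu_k,\quad\mu_{k+1}=2\mu_k+2\ell_k+\theta=(2+\alpha)\mu_k+\theta,\quad E_k=3\mu_k+2\ell_k+3\theta,\quad\lambda_0=0,\ \lambda_{k+1}=\lambda_k+\ell_k.$$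
Fix a smooth $\rho:\mathbb R\to[0,1]$ with $\rho=0$ on $(-\infty,0]$, $\rho=1$ on $[1,\infty)$, $|\rho'|\le2$. On $[\lambda_k+1,\lambda_{k+1}]$ let
$$\beta_k(\lambda)=h_k\,\rho\Big(\frac{\lambda-\lambda_k-1}c\Big)\rho\Big(\frac{\lambda_{k+1}-\lambda}c\Big),\qquad\int\beta_k=E_k,$$
which fixes $h_k$. The interval has length $\ell_k-1$ and $\ell_k\ge\ell_0\ge2(1+2c)$, so $\int\beta_k/h_k\ge\ell_k-1-2c\ge\frac12\ell_k=\frac\alpha4\mu_k$. Also $E_k=(3+\alpha)\mu_k+3\theta\le7\mu_k$. Hence $0\le\beta_k\le h_k\le28/\alpha=q-2$. The two $\rho$ factors vary on disjoint sets, so $|\beta_k'|\le2h_k/c\le\frac12$.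

**Step 2: the vector fields.** Let $j_k\in\{1,2\}$, $j_k\equiv k$ mod $2$. For $\lambda\ge-1$ define $X_\lambda$ on $\mathbb C^2$ as follows.

* For $\lambda\in[-1,0]$: $X_\lambda(y)=2y$.
* For $\lambda\in[\lambda_k,\lambda_k+1]$ (shear): component $j_k$ of $X_\lambda(y)$ is $2y_{j_k}$, and component $j_{k+1}$ is $2y_{j_{k+1}}-\delta(\lambda-\lambda_k)\,y_{j_k}^2$.
* For $\lambda\in[\lambda_k+1,\lambda_{k+1}]$ (diagonal): $X_\lambda(y)=Dy$ with $D$ diagonal, of weight $2+\beta_k(\lambda)$ on component $j_k$ and $2$ on component $j_{k+1}$.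

Since $\delta$ and $\beta_k$ vanish to infinite order at the ends of their intervals, the coefficients of $X_\lambda$ are smooth in $\lambda$, and each $\lambda$-derivative is bounded uniformly in $\lambda$ (the $h_k$ are bounded and $c$ is fixed). $X_\lambda$ is a polynomial of degree $\le2$ in $y$ and $X_\lambda(0)=0$. Let $Y_\lambda$ be the flow of $dy/d\lambda=-X_\lambda(y)$, $Y_0=\mathrm{id}$. Each piece can be integrated explicitly, so every $Y_\lambda$ is a polynomial automorphism of $\mathbb C^2$. Put $Y_{\lambda',\lambda}=Y_{\lambda'}\circ Y_\lambda^{-1}$.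

**Step 3: contraction on the unit ball.** Write $DX_\lambda$ for the derivative in $y$. For $|y|\le1$,
$$\mathrm{Re}\langle DX_\lambda v,v\rangle\ge\tfrac32|v|^2,\quad\mathrm{Re}\langle X_\lambda(y),y\rangle\ge\tfrac32|y|^2,\quad|DX_\lambda|\le q+1,\quad|X_\lambda(y)|\le q|y|.\tag{6.1}$$
In the diagonal case the weights lie in $[2,q]$; in the shear case the quadratic term changes $2y$ by at most $\delta_0|y|^2$ and its derivative by at most $2\delta_0$, and $2\delta_0\le\frac12$. Consequently, once $|Y_\lambda(x)|\le1$, this persists as $\lambda$ increases. For $|y_0|\le1$ and $\lambda'\ge\lambda$,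
$$|Y_{\lambda',\lambda}(y_0)|\le e^{-\frac32(\lambda'-\lambda)}|y_0|,\quad|\partial^aY_{\lambda',\lambda}(y_0)|\le C_ae^{-\frac32(\lambda'-\lambda)}\ (|a|\ge1),\quad|DY_{\lambda',\lambda}(y_0)v|\ge e^{-(q+1)(\lambda'-\lambda)}|v|.\tag{6.2}$$
The first bound, the case $|a|=1$ and the last bound follow by integrating $\frac d{d\lambda'}|Y|^2=-2\mathrm{Re}\langle X,Y\rangle$ and $\frac d{d\lambda'}|DY\,v|^2=-2\mathrm{Re}\langle DX\,DY\,v,DY\,v\rangle$ with (6.1). For $|a|\ge2$, since $D^3X=0$, $W=\partial^aY_{\lambda',\lambda}(y_0)$ satisfies $W'=-DX\,W-\mathcal G$, $W(\lambda)=0$, where $\mathcal G$ is a finite combination of terms $D^2X(\partial^{a_1}Y,\partial^{a_2}Y)$ with $a_1+a_2=a$, $|a_1|,|a_2|\ge1$. By induction $|\mathcal G|\le Ce^{-3(\lambda'-\lambda)}$. The linear equation $W'=-DX\,W$ contracts at rate $\frac32$, so by variation of constants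
$$|W|\le\int_\lambda^{\lambda'}e^{-\frac32(\lambda'-\sigma)}Ce^{-3(\sigma-\lambda)}d\sigma\le Ce^{-\frac32(\lambda'-\lambda)}.$$

**Step 4: the Hénon recursion.** Let $A_k,B_k$ be the components $j_k,j_{k+1}$ of $Y_{\lambda_k}(x)$. On $[\lambda_k,\lambda_k+1]$, with $s=\lambda-\lambda_k$, component $j_k$ is $e^{-2s}A_k$, and component $j_{k+1}$, called $b$, satisfies $b'=-2b+\delta(s)e^{-4s}A_k^2$, i.e. $(e^{2s}b)'=\delta(s)e^{-2s}A_k^2$. At $s=1$ the components are $e^{-2}A_k$ and $e^{-2}(B_k+t_0A_k^2)$. The diagonal part, of length $\ell_k-1$, multiplies them by $e^{-2(\ell_k-1)-E_k}$ and $e^{-2(\ell_k-1)}$. The roles of the components swap from $k$ to $k+1$, so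
$$A_{k+1}=e^{-2\ell_k}(B_k+t_0A_k^2),\qquad B_{k+1}=e^{-2\ell_k-E_k}A_k.$$
Put $z_k=e^{\mu_k}A_k$ for $k\ge0$ and $z_{-1}=e^{2\mu_0+\theta}B_0$. Then for all $k\ge0$
$$B_k=e^{-2\mu_k-\theta}z_{k-1},\qquad z_{k+1}=z_k^2+z_{k-1}.\tag{6.3}$$
The first formula holds for $k=0$ by definition, and $B_{k+1}=e^{-2\ell_k-E_k-\mu_k}z_k$ with $2\ell_k+E_k+\mu_k=4\mu_k+4\ell_k+3\theta=2\mu_{k+1}+\theta$. For the second, $\mu_{k+1}-2\ell_k=2\mu_k+\theta$ and $t_0=e^{-\theta}$, so $z_{k+1}=e^{2\mu_k+\theta}\big(e^{-2\mu_k-\theta}z_{k-1}+e^{-\theta}e^{-2\mu_k}z_k^2\big)$.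

**Step 5: the psh function $G$.** For $n\ge0$ let $L_n=\max(1,|z_n|,|z_{n-1}|^{1/2})$. By (6.3) $|z_{n+1}|\le2L_n^2$, and $|z_n|^{1/2}\le L_n\le2L_n^2$, so $L_{n+1}\le2L_n^2$. Hence $G_n:=2^{-n}(\log L_n+\log2)$ is nonincreasing in $n$. The $z_n$ are polynomials in $x$, so each $G_n$ is continuous and psh, and
$$G=\lim G_n=\lim2^{-n}\log L_n\ge0$$
is psh and upper semicontinuous on $\mathbb C^2$.

*$G$ is continuous.* Say that the $n$-th pair $(z_n,z_{n-1})$ lies in $V^+$ if $|z_n|\ge\max(|z_{n-1}|,4)$. Then $|z_{n+1}|\ge|z_n|^2-|z_{n-1}|\ge|z_n|(|z_n|-1)$, so $|z_{n+1}|\ge\frac12|z_n|^2$ and $|z_{n+1}|\ge3|z_n|>\max(|z_n|,4)$. So the orbit stays in $V^+$, and from step $n+1$ on it lies in the interior of $V^+$. In $V^+$ we have $L_n=|z_n|$ and $\frac12|z_n|^2\le|z_{n+1}|\le|z_n|^2+|z_n|\le2|z_n|^2$. So $2^{-n}\log|z_n|$ has increments of modulus at most $2^{-n-1}\log2$ and converges uniformly. If the orbit of $x$ enters $V^+$, then for some $n$ the $n$-th pairs of all points near $x$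 lie in $V^+$, and $G$ is a uniform limit of continuous functions near $x$. If it never enters $V^+$, then $|z_n|<\max(|z_{n-1}|,4)$ for all $n\ge0$, so the orbit is bounded by $\max(|z_{-1}|,4)$ and $G(x)=0$; upper semicontinuity and $G\ge0$ give continuity at $x$.

*$G$ is not constant.* At $x=0$ all $z_n=0$, so $G(0)=0$. At a point with $z_{-1}=0$, $|z_0|\ge4$ we get $G\ge\log|z_0|-\sum_{n\ge0}2^{-n-1}\log2=\log|z_0|-\log2>0$. Such points exist since $(z_0,z_{-1})$ are linear coordinates in $x$ (recall $Y_0=\mathrm{id}$).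

**Step 6: exhaustion.** Let $\Omega_\lambda=\{|Y_\lambda|<1\}$ and $\overline\Omega_\lambda=\{|Y_\lambda|\le1\}$; both increase with $\lambda\ge0$. For fixed $x$, $|z_n|\le L_n\le e^{2^nG_0(x)}$, while $\mu_n\ge(2+\alpha)^n\mu_0$. So $A_n=e^{-\mu_n}z_n\to0$ and $B_n=e^{-2\mu_n-\theta}z_{n-1}\to0$, that is, $Y_{\lambda_n}(x)\to0$. Hence $\bigcup_\lambda\Omega_\lambda=\mathbb C^2$, and by (6.2) $Y_\lambda(x)\to0$ as $\lambda\to\infty$.

**Step 7: growth of $G$ on $\overline\Omega_\lambda$.** Let $0\le\lambda\le\lambda_k$ and $x\in\overline\Omega_\lambda$. Then $|Y_{\lambda_k}(x)|\le1$, so $|A_k|,|B_k|\le1$, and by (6.3) $|z_k|\le e^{\mu_k}$, $|z_{k-1}|\le e^{2\mu_k+\theta}$. Thus $\log L_k\le\mu_k+\frac\theta2$. As $\frac\theta2+\log2\le\mu_0\le\mu_k$, and as $\mu_k\le(2+\alpha)^k(\mu_0+\theta)\le2\mu_0(2+\alpha)^k$ (the quantity $\mu_k+\frac\theta{1+\alpha}$ is multiplied by $2+\alpha$ at each step),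
$$G(x)\le G_k(x)\le2^{1-k}\mu_k\le4\mu_0\big(1+\tfrac\alpha2\big)^k.$$
For $\lambda\le\lambda_1$ take $k=1$. For $\lambda>\lambda_1$ let $k\ge2$ be minimal with $\lambda\le\lambda_k$; then $\lambda>\lambda_{k-1}\ge\ell_{k-2}\ge\frac\alpha2\mu_0(2+\alpha)^{k-2}$, so $(2+\alpha)^k\le C\lambda$. Since $1+\frac\alpha2=(2+\alpha)^\gamma$ with $\gamma$ as below, for all $\lambda\ge0$
$$\sup_{\overline\Omega_\lambda}G\le C(1+\lambda)^\gamma,\qquad\gamma=\frac{\log(1+\alpha/2)}{\log(2+\alpha)}<1,\qquad\gamma\to0\ \text{as}\ \alpha\to0.\tag{6.4}$$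

## 7. The entry-time function $S(x,T)$

**Step 1: definition.** For $x\in\mathbb C^2$ and $T>e^{-1}$ consider $\Theta(\lambda)=|Y_\lambda(x)|^2+T^2e^{-2\lambda}$, $\lambda\ge-1$. If $\Theta(\lambda)=1$, then $\lambda\ge\log T$ and $|Y_\lambda(x)|\le1$, so by (6.1)
$$\Theta'(\lambda)=-2\mathrm{Re}\langle X_\lambda(Y_\lambda),Y_\lambda\rangle-2T^2e^{-2\lambda}\le-2\Theta(\lambda)=-2.$$
So $\Theta-1$ can only cross zero downwards. Since $\Theta(\log T)\ge1$ and $\Theta\to0$ as $\lambda\to\infty$, the equation $\Theta=1$ has a unique solution $\lambda^*(x,T)$. It satisfies $\lambda^*\ge\log T>-1$ and is smooth in $(x,T)$ by the implicit function theorem. Put $S=e^{\lambda^*}$. Then $S\ge T$, $S(0,T)=T$, and $|Y_{\lambda^*}(x)|\le1$.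

**Step 2: coordinates adapted to a base point.** All later estimates are made at one point, in coordinates in which $S$ has size-one geometry. Fix $(x_0,T_0)$ with $T_0\ge1$. Let $S_0=S(x_0,T_0)$, $\lambda_0^*=\log S_0\ge0$, $\kappa=T_0/S_0\in(0,1]$, and use the holomorphic coordinates $y=Y_{\lambda_0^*}(x)$ on $\mathbb C^2$, $y_0=y(x_0)$. Then $|y_0|^2+\kappa^2=1$, and $S=S_0e^{\nu(y,T/S_0)}$, where $\nu(y,t)$ solves
$$\Psi(y,\nu,t):=|Y_{\lambda_0^*+\nu,\lambda_0^*}(y)|^2+t^2e^{-2\nu}=1,\qquad\nu(y_0,\kappa)=0.$$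

**Step 3: uniform bounds.** By induction $\partial_\nu^dY_{\lambda_0^*+\nu,\lambda_0^*}(y)=R_d(\lambda_0^*+\nu,Y_{\lambda_0^*+\nu,\lambda_0^*}(y))$ with $R_0(\lambda,y)=y$ and $R_{d+1}=\partial_\lambda R_d-D_yR_d\cdot X_\lambda$. So $R_d$ is a polynomial in $y$ of degree $\le d+1$ with coefficients bounded uniformly in $\lambda$, and $R_d(\lambda,0)=0$. At $\nu=0$ we have $\partial_y^a\partial_\nu^dY=\partial_y^aR_d(\lambda_0^*,y)$. As $|y_0|\le1$ and $\kappa\le1$, every derivative of $\Psi$ at $(y_0,0,\kappa)$ is bounded by a constant independent of the base point. Moreover there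
$$\Psi_\nu=-2\tilde\sigma,\qquad\tilde\sigma=\mathrm{Re}\langle X_{\lambda_0^*}(y_0),y_0\rangle+\kappa^2\in[1,q+1],\tag{7.1}$$
by (6.1) and $|y_0|^2+\kappa^2=1$.

From now on $C\ge1$ and $c_i\in(0,1]$ denote constants depending only on $\alpha,\delta,\rho,\mu_0$, *not* on the base point, $k$, $\varepsilon$ or $l$; $C$ may change from line to line until it is fixed in Section 9. All bounds are at the base point in its coordinates $y$. Differentiating $\Psi(y,\nu(y,t),t)=1$ repeatedly expresses $\Psi_\nu\cdot\partial\nu$ for each derivative $\partial\nu$ through derivatives of $\Psi$ and lower derivatives of $\nu$. Since $|\Psi_\nu|\ge2$, all derivatives of $\nu$ are bounded, and since $S=S_0e^{\nu(y,T/S_0)}$,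
$$|\partial_y^a\partial_{\bar y}^b\partial_T^dS|\le C_{a,b,d}\,S_0^{1-d}.\tag{7.2}$$
Since $\Psi_t=2\kappa$, we get $S_T=\nu_t=\kappa/\tilde\sigma$ at the base point, so
$$0\le S_T\le\kappa\le1.\tag{7.3}$$
Pure holomorphic derivatives are smaller near $y_0=0$:
$$|\partial_y^aS|\le C_aS_0|y_0|\qquad(|a|\ge1).\tag{7.4}$$
Indeed, for $|b|\ge1$ the derivative $\partial_y^b$ hits only the holomorphic factor in $\langle Y,Y\rangle$, so $\partial_y^b\partial_\nu^d\Psi$ at $\nu=0$ is a combination of terms $\langle\partial_y^bR_{d_1},R_{d_2}\rangle$, which are $O(|y_0|)$ because $R_{d_2}$ vanishes at $0$. Applying $\partial_y^a$ to $\Psi(y,\nu(y,t),t)=1$ gives $0=\Psi_\nu\,\partial_y^a\nu+(\dots)$, where every term in $(\dots)$ contains a factor $\partial_y^b\partial_\nu^d\Psi$ with $|b|\ge1$ or a factor $\partial_y^{a'}\nu$ with $1\le|a'|<|a|$. Induction on $|a|$ gives $|\partial_y^a\nu|\le C_a|y_0|$, and (7.4) follows.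

**Step 4: strict plurisubharmonicity of $S$.** This is the positivity that Section 4 asks for.

**Lemma 1.** At the base point, $S_{v\bar v}\ge c_1S_0|v|^2$ with $c_1=\dfrac1{32q^2(q+1)}$.

*Proof.* Write $y=y_0$, $X=X_{\lambda_0^*}$. At the base point $\Psi_i=\bar y_i$, $\Psi_{i\bar j}=\delta_{ij}$, $\Psi_\nu=-2\tilde\sigma$. Put $c_v=\langle v,y\rangle/\tilde\sigma$. Differentiating $\Psi(y,\nu(y,t),t)=1$ once and twice,
$$\nu_v=\frac{c_v}2,\qquad2\tilde\sigma\,\nu_{v\bar v}=|v|^2+2\mathrm{Re}(\Psi_{v\nu}\overline{\nu_v})+\Psi_{\nu\nu}|\nu_v|^2.\tag{7.5}$$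
The $\nu$-derivative of $|Y|^2$ at $\nu=0$ is $-2\mathrm{Re}\langle X(y),y\rangle$, hence $\Psi_{i\nu}=-\big(\sum_kX_{k,i}\bar y_k+\bar X_i\big)$, where $X_{k,i}=\partial X_k/\partial y_i$.

*Diagonal case* $X=Dy$, $D=\mathrm{diag}(b_i)$ (this includes $X=2y$). Here $\Psi_{v\nu}=-2\langle v,Dy\rangle$ and $\Psi_{\nu\nu}=4|Dy|^2+4\kappa^2-2\sum b_i'|y_i|^2$. Inserting this in (7.5), and using $|b_i'|\le\frac12$, $|y|\le1$,
$$2\tilde\sigma\,\nu_{v\bar v}=|v-c_vDy|^2+\kappa^2|c_v|^2-\tfrac12\sum b_i'|y_i|^2|c_v|^2\ \ge\ |v-c_vDy|^2-\tfrac14|c_v|^2.$$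

*Shear case.* Let $j=j_k$, $i=j_{k+1}$, so $X_j=2y_j$, $X_i=2y_i-\delta y_j^2$, and put $D=2I$. There are two errors compared with $X=2y$. First, $\Psi_{v\nu}=-4\langle v,y\rangle+\mathrm{err}_1$ with $\mathrm{err}_1=2\delta y_jv_j\bar y_i+\delta\bar y_j^2v_i$, so $|\mathrm{err}_1|\le3\delta_0|v|$. Second, put $\varrho=\mathrm{Re}(y_j^2\bar y_i)$, $|\varrho|\le1$. Along the flow $y_j'=-2y_j$ and $y_i'=-2y_i+\delta y_j^2$, so
$$\frac d{d\lambda}|y|^2=-4|y|^2+2\delta\varrho,\qquad\varrho'=-6\varrho+\delta|y_j|^4,\quad|\varrho'|\le7,$$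
$$\frac{d^2}{d\lambda^2}|y|^2=16|y|^2-8\delta\varrho+2\delta'\varrho+2\delta\varrho'.$$
So $\Psi_{\nu\nu}=16|y|^2+4\kappa^2+\mathrm{err}_2$ with $|\mathrm{err}_2|\le(8+2+14)\delta_0=24\delta_0$. Since $|\nu_v|=\frac12|c_v|\le\frac12|v|$, the total error in (7.5) is at most $3\delta_0|v|^2+6\delta_0|v|^2\le10\delta_0|v|^2$, and the main part is $|v-c_vDy|^2+\kappa^2|c_v|^2$. So $2\tilde\sigma\,\nu_{v\bar v}\ge|v-c_vDy|^2-10\delta_0|v|^2$.

In all cases $S_{v\bar v}/S_0=\nu_{v\bar v}+|\nu_v|^2$ and $|\nu_v|^2=\frac1{2\tilde\sigma}\cdot\frac{\tilde\sigma}2|c_v|^2\ge\frac1{2\tilde\sigma}\cdot\frac12|c_v|^2$, because $\tilde\sigma\ge1$. Therefore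
$$\frac{S_{v\bar v}}{S_0}\ge\frac1{2\tilde\sigma}\Big[|v-c_vDy|^2+\tfrac14|c_v|^2-10\delta_0|v|^2\Big].$$
Now $|v|^2\le2|v-c_vDy|^2+2q^2|c_v|^2\le8q^2\big[|v-c_vDy|^2+\frac14|c_v|^2\big]$ and $10\delta_0\le\frac1{16q^2}$, so the bracket is $\ge\big(\frac1{8q^2}-\frac1{16q^2}\big)|v|^2=\frac1{16q^2}|v|^2$. With $\tilde\sigma\le q+1$ this is the claim. $\square$

The gain came from passing from $\lambda^*=\log S$ to $S$: the term $|\nu_v|^2$ absorbs the loss $\frac14|c_v|^2$ caused by the time dependence of the weights. This is why $|\beta_k'|\le\frac12$ was arranged.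

## 8. The function $f$ and its estimates

Let $T=1+\tau$, $I=(e^{-1}-1,\infty)$, $\varepsilon\in(0,1]$, and
$$f(x,\tau)=\varepsilon\int_T^\infty\big(S(x,T')-T'\big)\,dT'-\varepsilon\int_1^TT'\,dT'.\tag{8.1}$$
The subtraction of $T'$ makes the integral converge, and the last term restores $f_\tau=-\varepsilon S$.

**Step 1: derivatives of $S(\cdot,T')$ in the coordinates of an earlier time.** Let $\hat\lambda\ge0$, $|Y_{\hat\lambda}(x)|\le1$, and use the coordinates $\hat y=Y_{\hat\lambda}(\cdot)$. Let $T'\ge1$, $S'=S(x,T')$, and assume $\lambda':=\log S'\ge\hat\lambda$. Put $y'=Y_{\lambda'}(x)=Y_{\lambda',\hat\lambda}(\hat y(x))$; by (6.2) $|y'|\le(e^{\hat\lambda}/S')^{3/2}$. Then at $x$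
$$|\partial_{\hat y}^a\bar\partial_{\hat y}^bS(\cdot,T')|\le C_{a,b}\,S'\,(e^{\hat\lambda}/S')^3\qquad(|a|+|b|\ge1).\tag{8.2}$$
Indeed, fix $\lambda'$ and use the coordinates $Y_{\lambda'}$ adapted to the base point $(x,T')$. By the chain rule for the holomorphic map $Y_{\lambda',\hat\lambda}$, the derivative is a sum of terms $\partial_{y'}^{a'}\bar\partial_{y'}^{b'}S$ times $|a'|$ holomorphic derivatives of $Y_{\lambda',\hat\lambda}$ and $|b'|$ conjugates of such. Here $|a'|\ge1$ if and only if $|a|\ge1$, and likewise for $b$. Each factor is $\le C(e^{\hat\lambda}/S')^{3/2}$ by (6.2), and $e^{\hat\lambda}/S'\le1$. If $a,b\ne0$ there are at least two factors, and (7.2) applies. If $b=0$ or $a=0$ there is at least one factor, and (7.4) or its conjugate supplies the further factor $|y'|$.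

**Step 2: $f$ is smooth and $f_\tau=-\varepsilon S$.** Let $K\subset\mathbb C^2$ be compact and choose $\hat\lambda\ge0$ with $|Y_{\hat\lambda}|\le1$ on a neighbourhood of $K$, which is possible by Step 6 of Section 6. For $T'\ge e^{\hat\lambda}$ we have $S'\ge T'\ge e^{\hat\lambda}$. Since $1-t\le1-t^2$ on $[0,1]$ and $|y'|^2=1-(T'/S')^2$,
$$0\le S'-T'\le S'\big(1-(T'/S')^2\big)=S'|y'|^2\le e^{3\hat\lambda}S'^{-2}\le e^{3\hat\lambda}T'^{-2}.$$
By (8.2) every $\hat y$-derivative of order $\ge1$ of $S(\cdot,T')$ is $\le Ce^{3\hat\lambda}T'^{-2}$. These bounds are integrable in $T'$, uniformly near $K$. So $f(\cdot,0)$ is smooth, and $f_\tau=-\varepsilon(S-T)-\varepsilon T=-\varepsilon S$. Since $f(x,\tau)=f(x,0)-\varepsilon\int_0^\tau S(x,1+\tau')d\tau'$, $f$ is smooth on $\mathbb C^2\times I$. Thus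
$$P=\varepsilon S\ge0,\qquad f_{\tau\tau}=-\varepsilon S_T,\qquad U=T+\varepsilon\tau S_T,\qquad V=1+\tfrac1\tau+\varepsilon S_T\ge1\quad(\tau>0).\tag{8.3}$$

**Step 3: two-sided bounds for $H$.** Fix a base point $(x_0,T_0)$, $T_0\ge1$, with coordinates $y=Y_{\lambda_0^*}$. By (7.3) $S$ is nondecreasing in $T\ge1$, so $S'=S(x_0,T')\ge S_0$ for $T'\ge T_0$, and also $S'\ge T'$. By (8.2) with $\hat\lambda=\lambda_0^*$, for $|a|,|b|\ge1$,
$$|\partial^a\bar\partial^bf|\le C_{a,b}\,\varepsilon\int_{T_0}^\infty S_0^3S'^{-2}dT'\le C_{a,b}\,\varepsilon S_0^3\int_0^\infty\max(S_0,T')^{-2}dT'=2C_{a,b}\,\varepsilon S_0^2.\tag{8.4}$$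
Conversely, for $T'\in[T_0,T_0+S_0]$, (7.3) gives $S_0\le S'\le2S_0$. Lemma 1 at $(x_0,T')$ holds in the coordinates $Y_{\lambda'}$, in which $v$ becomes $DY_{\lambda',\lambda_0^*}(y_0)v$, of length $\ge2^{-(q+1)}|v|$ by (6.2). So $S_{v\bar v}(x_0,T')\ge c_1S_0\,4^{-(q+1)}|v|^2$ there, and $S_{v\bar v}(x_0,T')\ge0$ for all $T'\ge T_0$. Integrating over an interval of length $S_0$,
$$H\ge c_2\,\varepsilon S_0^2,\qquad c_2=4^{-(q+1)}c_1.\tag{8.5}$$
In particular $H>0$. Further $H_T=-\varepsilon(S_{i\bar j})$ and $H_{TT}=-\varepsilon(S_{Ti\bar j})$. From $\partial_T\log\det H=\mathrm{tr}(H^{-1}H_T)$, its $y$- and $T$-derivatives, and $(\log\det H)_{i\bar j}=\mathrm{tr}(H^{-1}H_{i\bar j})-\mathrm{tr}(H^{-1}H_iH^{-1}H_{\bar j})$, together with (7.2), (8.4), (8.5),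
$$|(\log\det H)_{i\bar j}|\le C,\quad|\partial_T\log\det H|+|\partial_y\partial_T\log\det H|\le\frac C{S_0},\quad|\partial_T^2\log\det H|\le\frac C{S_0^2},\tag{8.6}$$
with $C$ independent of $\varepsilon$, since the powers of $\varepsilon$ cancel. Also $-\partial_T\log\det H=\varepsilon\,\mathrm{tr}(H^{-1}(S_{i\bar j}))\ge0$.

**Step 4: bounds for $U$.** We have $U_T=1+\varepsilon S_T+\varepsilon\tau S_{TT}$, $U_{TT}=2\varepsilon S_{TT}+\varepsilon\tau S_{TTT}$, $U_i=\varepsilon\tau S_{Ti}$, $U_{i\bar j}=\varepsilon\tau S_{Ti\bar j}$, $U_{Ti}=\varepsilon S_{Ti}+\varepsilon\tau S_{TTi}$. By (7.2), (7.3) and $\tau\le T\le S_0$,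
$$T\le U\le2T,\quad|U_T-1|\le C\varepsilon,\quad|U_{TT}|\le\frac{C\varepsilon}{S_0},\quad|U_i|+|U_{i\bar j}|\le C\varepsilon\tau,\quad|U_{Ti}|\le C\varepsilon.\tag{8.7}$$
From now on $\varepsilon$ is so small that $U_T\ge\frac12$. All hypotheses (4.1) hold with $N=\mathbb C^2$.

**Step 5: bounds for $\mathfrak m$.** Both terms of $\mathfrak m=\tau U_T/U-\tau\,\partial_T\log\det H$ are $\ge0$. We have
$$\mathfrak m_i=\frac{\tau U_{Ti}}U-\frac{\tau U_TU_i}{U^2}-\tau\,\partial_i\partial_T\log\det H,$$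
$$\mathfrak m_T=\frac{U_T}U+\frac{\tau U_{TT}}U-\frac{\tau U_T^2}{U^2}-\partial_T\log\det H-\tau\,\partial_T^2\log\det H.$$
With (8.6), (8.7), $\tau\le T\le U$ and $T\le S_0$, term by term,
$$0\le\mathfrak m\le C,\qquad|\mathfrak m_i|\le\frac{C\tau}T,\qquad|\mathfrak m_T|\le\frac CT.\tag{8.8}$$

## 9. Positivity of the Ricci curvature

We verify (4.5) at each base point in the coordinates $y$, which is allowed by the last sentence of Proposition 1. In short: the base gains $l\varepsilon$ from $ZP_{i\bar j}$, loses a fixed constant from $\log\det H$ and $\log U$, and loses $l\varepsilon^2$ from the mixed terms. So $\varepsilon$ is chosen first and $l$ afterwards.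

**Step 1: the signs of $Z_T$ and $l-Z$.** Let $l\ge10C$ with $C$ as in (8.8). Since $\frac1T\le\frac2U$,
$$-Z_T=\frac{(l-\mathfrak m)U_T}{U^2}+\frac{\mathfrak m_T}U\ge\frac{l-C}{2U^2}-\frac C{TU}\ge\frac1{U^2}\Big(\frac{l-C}2-2C\Big)\ge\frac l{4U^2}>0.\tag{9.1}$$
As $Z=l$ at $\tau=0$, we get $Z<l$ for $\tau>0$.

**Step 2: the mixed term.** Since $0\le\mathfrak m\le l$, $Z_i=-\mathfrak m_i/U-(l-\mathfrak m)U_i/U^2$ gives $|Z_i|\le\frac{C\tau}{T^2}(1+l\varepsilon)$. With $V=U/\tau$, (9.1), $U\le2T$ and $\tau\le T$,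
$$\frac V{-Z_T}|Z_v|^2\le\frac U\tau\cdot\frac{4U^2}l\cdot\frac{C\tau^2}{T^4}(1+l\varepsilon)^2|v|^2\le\frac{C(1+l\varepsilon)^2}l|v|^2.\tag{9.2}$$

**Step 3: the base block.** By (8.6) and (8.7), $-(\log\det H)_{v\bar v}\ge-C|v|^2$ and $(\log U)_{v\bar v}=U_{v\bar v}/U-|U_v|^2/U^2\ge-C|v|^2$. By $\mathfrak m\le C\le\frac l{10}$, $Z\ge\frac l{2U}\ge\frac l{4T}$. By Lemma 1, $P_{v\bar v}=\varepsilon S_{v\bar v}\ge\varepsilon c_1S_0|v|^2$, and $S_0\ge T$. Hence
$$A_{v\bar v}\ge-2C|v|^2+\frac l{4T}\,\varepsilon c_1S_0|v|^2\ge\Big(\frac{l\varepsilon c_1}4-2C\Big)|v|^2.\tag{9.3}$$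

**Step 4: choice of constants.** Fix one constant $C\ge1$ valid in (8.8) and (9.1)–(9.3). If $l\varepsilon\ge1$, then $C(1+l\varepsilon)^2/l\le4Cl\varepsilon^2$. So (4.5) holds as soon as $l\ge10C$, $l\varepsilon\ge1$ and
$$\frac{l\varepsilon c_1}4>2C+4Cl\varepsilon^2.$$
Fix $\varepsilon\le c_1/(32C)$, and small as required in Section 8. Then $4Cl\varepsilon^2\le\frac18l\varepsilon c_1$, and it suffices that $l\varepsilon>16C/c_1$ (which implies $l\varepsilon\ge1$) and $l\ge10C$. Since $C$ and $c_1$ do not depend on $\varepsilon,l$, there is $l_0$ such that (4.5) holds at all points with $\tau>0$, for *every* $l\ge l_0$. The bounds $A\ge(\frac{l\varepsilon c_1}4-2C)\mathrm{Id}>0$ and $-Z_\tau\ge\frac l{4U^2}>0$ hold at $\tau=0$ as well. By Proposition 1, $\mathrm{Ric}>0$ on $M=\mathbb C^2\times\mathbb C^l$.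

## 10. Completeness and growth: end of the proof of Theorem A

**Step 1: $S$ is Lipschitz.** View $S=S(x,1+\tau)$ as a smooth function on $M$. For $\zeta\ne0$ use the frame of (4.6): $e_iS$ is $S_i$ at fixed $\tau$, $\partial_wS=S_T/V$, and the $\mathbf u$-derivatives vanish at $\mathbf u=0$. By (8.5), (7.2), (7.3) and $V\ge1$,
$$|\partial S|_g^2=\sum H^{i\bar j}S_iS_{\bar j}+V\Big(\frac{S_T}V\Big)^2\le\frac{CS_0^2}{c_2\,\varepsilon S_0^2}+1,$$
a constant. By continuity the bound holds on $\{\zeta=0\}$ too. So $S$ is $C_1$-Lipschitz on $M$ for some $C_1$. With $p=(0,0)$, where $T=1$ and $S(p)=S(0,1)=1$,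
$$S\le1+C_1r.\tag{10.1}$$

**Step 2: completeness.** For $\Lambda\ge1$ the set $\{S\le\Lambda\}\subset M$ is compact. It is closed, and on it $T\le S\le\Lambda$. Since $|Y_{\lambda^*}(x)|\le1$ with $\lambda^*=\log S\le\log\Lambda$, also $|Y_{\log\Lambda}(x)|\le1$ by persistence; this is a compact set of $x$, because $Y_{\log\Lambda}$ is a homeomorphism of $\mathbb C^2$. Finally $|\zeta|^2=\tau e^{\tau+\varepsilon S}$ is bounded. By (10.1), closed sets on which $r$ is bounded are compact, and $g$ is complete by Hopf–Rinow.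

**Step 3: the function.** Let $u(x,\zeta)=G(x)$ with $G$ from Section 6. It is continuous, psh, $\ge0$ and nonconstant on $M=\mathbb C^{2+l}$. At a point $(x,\zeta)$ at distance $r$ from $p$, (10.1) gives $0\le\lambda^*=\log S\le\log(1+C_1r)$, and $|Y_{\lambda^*}(x)|\le1$. Hence $x\in\overline\Omega_{\log(1+C_1r)}$, and by (6.4)
$$u\le C\big(1+\log(1+C_1r)\big)^\gamma,\qquad\gamma=\frac{\log(1+\alpha/2)}{\log(2+\alpha)}.$$
Since $\log(1+C_1r)\le\log(1+C_1)+\log(1+r)$, this is at most $C'(1+\log(1+r))^\gamma$. Given $\gamma_0\in(0,1)$, choose $\alpha\in(0,1]$ with $\gamma\le\gamma_0$, which is possible since $\gamma\to0$ as $\alpha\to0$, and set $m_0=2+l_0$, $m=2+l$ with $l\ge l_0$. Then $u\le C'(1+\log(1+r))^{\gamma_0}$ on the complete Kähler manifold $(\mathbb C^m,g)$ with $\mathrm{Ric}>0$, which proves Theorem A. So the Liouville statement for continuous psh functions with $u=o(\log r)$ fails under $\mathrm{Ric}\ge0$, and even under $\mathrm{Ric}>0$. The example agrees with $(i\partial\bar\partial u)^m\equiv0$,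 as $u$ depends only on $x\in\mathbb C^2$. $\blacksquare$
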